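\title{Cluster variables of Grassmannians under deletion and contraction of columns}

\begin{abstract}
A function on $\mathrm{Gr}(k,n')$ pulls back to $\mathrm{Gr}(k,n)$ along the map that keeps $n'$ of the $n$ columns of a matrix. We prove that an element of the homogeneous coordinate ring of $\mathrm{Gr}(k,n')$ is a cluster variable if and only if its pullback is; for $k=3$ this is a conjecture of Elkin, Musiker and Wright. The same holds for sets of variables lying in a common cluster and for contraction of a column, and it follows that every cluster variable comes from a unique cluster variable depending on all of its columns. These results are derived from a freezing theorem for skew-symmetric cluster patterns, proved with $F$-polynomials, $g$-vectors and $c$-vectors.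
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $1\le k\le n$ and $[n]=\{1,\dots,n\}$. For a complex $k\times n$ matrix with columns $v_1,\dots,v_n$ and a $k$-element set $K\subseteq[n]$, the Pl\"ucker coordinate $\Delta_K$ is the minor on the columns in $K$, taken in increasing order. The polynomial functions $\Delta_K$ generate the homogeneous coordinate ring $R_{k,n}=\mathbb C[\widehat{\mathrm{Gr}}(k,n)]$ of the affine cone over the Grassmannian. By the first fundamental theorem of invariant theory for $SL_k$, the polynomial functions of $n$ vectors in $\mathbb C^k$ that are invariant under $SL_k$ are the polynomials in the $k\times k$ minors; they form the ring $R_{k,n}$ if $n\ge k$ and are constant if $n<k$.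

Scott \cite{Scott} equipped $R_{k,n}$ with a cluster structure, recalled in Section~\ref{sec:background}: a family of distinguished elements, grouped into overlapping sets of $k(n-k)+1$ algebraically independent elements called extended clusters. The frozen variables $\Delta_{\{i,i+1,\dots,i+k-1\}}$ (indices mod $n$) belong to every extended cluster. Throughout, a \emph{cluster variable of $\mathrm{Gr}(k,n)$} is an element of some extended cluster, so frozen variables are included.

Let $k\le n'\le n$ and $I=\{i_1<\dots<i_{n'}\}\subseteq[n]$. Keeping the columns indexed by $I$ is a surjection $\pi_{n,I}$ from $k\times n$ to $k\times n'$ matrices, so pullback along it is an injective homomorphism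
\[
\iota_I\colon R_{k,n'}\to R_{k,n},\qquad \Delta_K\mapsto\Delta_{\{i_j\,:\,j\in K\}} .
\]
Its image consists of functions that see only the columns in $I$, and it is natural to ask whether being a cluster variable is a property of such a function alone, independent of the number of unused columns. The following conjecture is posed in \cite{EMW}.

\begin{quote}
\emph{Let $n\ge n'\ge3$ and $I\subseteq[n]$ with $|I|=n'$. Then $x\in R_{3,n'}$ is a cluster variable of $\mathrm{Gr}(3,n')$ if and only if $\iota_I(x)$ is a cluster variable of $\mathrm{Gr}(3,n)$.}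
\end{quote}

For $k=3$ every Pl\"ucker coordinate is a cluster variable, and $\iota_I(x)$ is a Pl\"ucker coordinate exactly when $x$ is, so the conjecture holds for these. They also show why frozen variables must be counted: $\Delta_{126}$ is frozen in $\mathrm{Gr}(3,6)$ but not in $\mathrm{Gr}(3,7)$. Beyond Pl\"ucker coordinates, Scott showed that
\[
\mathsf X=\Delta_{134}\Delta_{256}-\Delta_{156}\Delta_{234},\qquad \mathsf Y=\Delta_{145}\Delta_{236}-\Delta_{123}\Delta_{456}
\]
in $\mathrm{Gr}(3,6)$ and all their pullbacks are cluster variables, and that so are all dihedral translates of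
\begin{align*}
\mathsf A&=\Delta_{134}\Delta_{258}\Delta_{167}-\Delta_{134}\Delta_{678}\Delta_{125}-\Delta_{158}\Delta_{234}\Delta_{167},\\
\mathsf B&=\Delta_{258}\Delta_{134}\Delta_{267}-\Delta_{234}\Delta_{128}\Delta_{567}-\Delta_{234}\Delta_{258}\Delta_{167}
\end{align*}
in $\mathrm{Gr}(3,8)$. In $\mathrm{Gr}(3,9)$ all dihedral translates of
\[
\mathsf C=\Delta_{124}\Delta_{357}\Delta_{689}+\Delta_{123}\Delta_{456}\Delta_{789}-\Delta_{124}\Delta_{356}\Delta_{789}-\Delta_{123}\Delta_{457}\Delta_{689}
\]
are cluster variables, and by work of Fomin and Pylyavskyy the pullbacks of the translates of $\mathsf A,\mathsf B,\mathsf C$ are cluster variables as well. We prove the conjecture for every $k$.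

\begin{theorem}\label{thm:A}
Let $1\le k\le n'\le n$, $I\subseteq[n]$, $|I|=n'$, and $x\in R_{k,n'}$. Then $x$ is a cluster variable of $\mathrm{Gr}(k,n')$ if and only if $\iota_I(x)$ is a cluster variable of $\mathrm{Gr}(k,n)$.
\end{theorem}

Next to deleting a column one can contract it, that is, evaluate a function on the images of the other columns in $\mathbb C^k/\mathbb Cv_j$. For $j\in[n]$ let $\theta_j\colon[n-1]\to[n]\setminus\{j\}$ be the increasing bijection.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] In the setting of Theorem~\ref{thm:A}, a set $S$ of cluster variables of $\mathrm{Gr}(k,n')$ lies in a common extended cluster if and only if $\iota_I(S)$ lies in a common extended cluster of $\mathrm{Gr}(k,n)$.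
\item[(2)] Let $2\le k\le n$ and $j\in[n]$. The rule $\Delta_K\mapsto\Delta_{\theta_j(K)\cup\{j\}}$ defines a homomorphism $\kappa_j\colon R_{k-1,n-1}\to R_{k,n}$. An element $x$ is a cluster variable if and only if $\kappa_j(x)$ is, and the analogue of~(1) holds for $\kappa_j$. Consequently the same holds for all compositions of maps $\iota_I$ and $\kappa_j$.
\item[(3)] Every cluster variable $z$ of $\mathrm{Gr}(k,n)$ equals $\iota_I(x)$ for a unique pair $(I,x)$ in which $x$ is a cluster variable of $\mathrm{Gr}(k,|I|)$ depending on all of its columns. Conversely, all such $\iota_I(x)$ are cluster variables.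
\end{enumerate}
\end{theorem}

The two directions of Theorem~\ref{thm:A} differ in nature. Take $I=[n-1]$. There is a seed of $\mathrm{Gr}(k,n)$ that contains a seed of $\mathrm{Gr}(k,n-1)$, on a set of mutable indices $V\sqcup J$ where those in $J$ are frozen for the smaller Grassmannian. Mutating only in directions from $V$ reproduces the whole smaller cluster structure, which gives ``only if''. For ``if'' we are handed a cluster variable $z$ that does not depend on column $n$ but was reached by an arbitrary sequence of mutations, and we must produce a sequence in $V$ alone that reaches it. The tool is the $F$-polynomial of $z$ with respect to a base seed. Independence of column $n$ forces it not to involve the variables $y_j$, $j\in J$. The heart of the paper, Proposition~\ref{prop:adapted}, moves the base seed by mutations in $V$ to a seed where all $F$-polynomials of a given cluster are $1$ modulo the $y_j$. There the $F$-polynomial of $z$ is $1$, and this forces $z$ to belong to the base seed. Section~\ref{sec:pentagon} carries this out by hand for $\mathrm{Gr}(2,4)$ and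 $\mathrm{Gr}(2,5)$; Sections~\ref{sec:adapted} and~\ref{sec:freezing} prove the general freezing theorem, Theorem~\ref{thm:freezing}; Section~\ref{sec:grass} applies it.

\section{Seed patterns}\label{sec:background}

\subsection{Mutation}
Write $[a]_+=\max(a,0)$, entrywise for vectors. Fix finite sets $Q$ (mutable indices) and $P$ (frozen indices), and let $\mathbb T$ be the $|Q|$-regular tree whose edges are labeled by $Q$ so that each label occurs once at each vertex; $\mu_r(t)$ is the neighbor of $t$ along the edge labeled $r$. A \emph{skew-symmetric seed pattern of geometric type} in a field $\mathcal F\supseteq\mathbb C$ attaches to each $t\in\mathbb T$ a \emph{seed}: an \emph{extended cluster} $(x_{i;t})_{i\in Q\cup P}$ of algebraically independent generators of $\mathcal F$ over $\mathbb C$, and an integer matrix $\tilde B_t=(b_{ij;t})_{i\in Q\cup P,\,j\in Q}$ whose $Q\times Q$ part $B_t$ is skew-symmetric. If $t'=\mu_r(t)$ and $b_{ij}=b_{ij;t}$, then $x_{i;t'}=x_{i;t}$ for $i\ne r$, and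
\begin{gather}
x_{r;t}\,x_{r;t'}=\prod_{i}x_{i;t}^{[b_{ir}]_+}+\prod_{i}x_{i;t}^{[-b_{ir}]_+},\label{eq:exchange}\\
b_{ij;t'}=\begin{cases}-b_{ij}&\text{if }r\in\{i,j\},\\ b_{ij}+[b_{ir}]_+[b_{rj}]_+-[-b_{ir}]_+[-b_{rj}]_+&\text{otherwise.}\end{cases}\label{eq:matrix}
\end{gather}
One seed determines the pattern. The frozen variables $x_i=x_{i;t}$, $i\in P$, do not depend on $t$. A \emph{variable of the pattern} is any $x_{i;t}$, mutable or frozen. We draw $\tilde B_t$ as a quiver in which $b_{ij;t}$ is the number of arrows $i\to j$ minus the number of arrows $j\to i$; then \eqref{eq:matrix} adds an arrow $i\to j$ for each path $i\to r\to j$, reverses the arrows at $r$, and cancels $2$-cycles. The ratio of the two monomials in \eqref{eq:exchange} is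
\[
\hat y_{j;t}=\prod_{i\in Q\cup P}x_{i;t}^{\,b_{ij;t}}\qquad(j\in Q).
\]

\subsection{The rectangles seed}
Scott's structure on $R_{k,n}$ is the pattern in the fraction field of $R_{k,n}$ determined by the following seed \cite{Scott} (see also \cite{RW} or \cite[Ch.~4]{GSV}); all its variables lie in $R_{k,n}$. The indices are $\varnothing$ and the pairs $(\alpha,\beta)$ with $1\le\alpha\le k$, $1\le\beta\le n-k$, and
\[
x_\varnothing=\Delta_{\{1,\dots,k\}},\qquad x_{(\alpha,\beta)}=\Delta_{\{1,\dots,k-\alpha\}\cup\{k-\alpha+\beta+1,\dots,k+\beta\}} .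
\]
The mutable indices are the pairs with $\alpha\le k-1$ and $\beta\le n-k-1$. The arrows are $(\alpha,\beta)\to(\alpha,\beta+1)$, $(\alpha,\beta)\to(\alpha+1,\beta)$, $(\alpha+1,\beta+1)\to(\alpha,\beta)$ and $\varnothing\to(1,1)$, those between two frozen vertices being omitted; see Figure~\ref{fig:quiver}. For $k=3$ the exchange relation at $(1,\beta)$ is the three-term Pl\"ucker relation
\[
\Delta_{1,2,\beta+3}\Delta_{1,\beta+2,\beta+4}=\Delta_{1,2,\beta+2}\Delta_{1,\beta+3,\beta+4}+\Delta_{1,2,\beta+4}\Delta_{1,\beta+2,\beta+3}.
\]
If $k\in\{1,n-1,n\}$ there is no mutable index and the only extended cluster consists of all Pl\"ucker coordinates. What makes this seed suited to our problem is that the formula for $x_{(\alpha,\beta)}$ does not depend on $n$.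

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=1.25]
\foreach \n/\x/\y in {124/1/0,125/2/0,126/3/0,134/1/-1,145/2/-1,156/3/-1}
  \node (n\n) at (\x,\y) {$\n$};
\foreach \n/\x/\y in {123/0/0,127/4/0,167/4/-1,234/1/-2,345/2/-2,456/3/-2,567/4/-2}
  \node[draw] (n\n) at (\x,\y) {$\n$};
\foreach \p/\q in {123/124,124/125,125/126,126/127,134/145,145/156,156/167,124/134,125/145,126/156,134/234,145/345,156/456,145/124,156/125,167/126,345/134,456/145,567/156}
  \draw[->] (n\p)--(n\q);
\draw[dashed] (3.5,0.45)--(3.5,-2.4);
\draw[dotted,thick] (-0.4,-1.5)--(4.5,-1.5);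
\end{tikzpicture}
\caption{The rectangles seed of $\mathrm{Gr}(3,7)$; a vertex $abc$ carries $\Delta_{abc}$ and boxed vertices are frozen. Left of the dashed line, with $126$ and $156$ frozen, is the rectangles seed of $\mathrm{Gr}(3,6)$. Above the dotted line, with $134,145,156$ frozen, is the rectangles seed of $\mathrm{Gr}(2,6)$, after the index $1$ is removed and the others are lowered by $1$.}\label{fig:quiver}
\end{figure}

We use two properties. First, the exchange matrix has full column rank: order the indices lexicographically with $\varnothing$ smallest; the last nonzero entry of column $(\alpha,\beta)$ is in row $(\alpha+1,\beta+1)$, and these rows are distinct for distinct columns. Second, let $\varphi_n$ be the automorphism $\Delta_K\mapsto\Delta_{K+1\bmod n}$ of $R_{k,n}$. It is the pullback along $(v_1,\dots,v_n)\mapsto(v_2,\dots,v_n,(-1)^{k-1}v_1)$, where the sign compensates for moving $v_1$ from the last to the first place of a minor. By \cite{Scott}, $\varphi_n$ permutes the extended clusters.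

\subsection{$F$-polynomials, $g$-vectors and $c$-vectors}
Fix a \emph{base} $s\in\mathbb T$. The pattern with \emph{principal coefficients at $s$} has one frozen variable $y_q$ for each $q\in Q$, and its matrix at $s$ is $B_s$ stacked on the identity matrix. By \eqref{eq:matrix} it has the same $B_t$ as the given pattern. In it, for $t\in\mathbb T$ and $i\in Q$: the $c$-vector $c^s_{i;t}\in\mathbb Z^Q$ is the frozen part of column $i$ of the matrix at $t$; the $F$-polynomial $F^s_{i;t}\in\mathbb Z[y_q:q\in Q]$ is obtained from the $i$th variable at $t$ by setting all mutable variables of $s$ equal to $1$; and the $g$-vector $g^s_{i;t}\in\mathbb Z^Q$ is the degree of that variable when $x_{q;s}$ has degree $e_q$ (the standard basis vector) and $y_q$ has degree minus column $q$ of $B_s$. These data depend only on $B_s$ and the path from $s$ to $t$. Let $G^s_t,C^s_t$ be the matrices with columns $g^s_{i;t},c^s_{i;t}$; then $G^s_s=C^s_s=\mathrm{Id}$ and $F^s_{i;s}=1$. We use the following facts, valid in any pattern as above.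

\begin{itemize}
\item[(F1)] \cite[Cor.~6.3]{FZ4} With $g=g^s_{i;t}$ and $F=F^s_{i;t}$,
\[
x_{i;t}=p\,\prod_{q\in Q}x_{q;s}^{g_q}\;F(\hat y_{q;s}:q\in Q),
\]
where $p$ is a Laurent monomial in the frozen variables, determined by $F$ and $\tilde B_s$ (the inverse of the tropical evaluation of $F$), and $p=1$ if $F=1$.
\item[(F2)] \cite[Thm.~1.7]{DWZ}, \cite[Prop.~5.6]{FZ4} Each $F^s_{i;t}$ has constant term $1$; equivalently, each $c^s_{i;t}$ has all entries $\ge0$ or all entries $\le0$.
\item[(F3)] \cite[Conj.~6.13]{FZ4}, proved in \cite[Thm.~1.7]{DWZ}. In each \emph{row} of $G^s_t$ all entries are $\ge0$ or all are $\le0$.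
\item[(F4)] \cite[(5.9), Prop.~5.1, Prop.~6.6]{FZ4}, using (F2). Let $t'=\mu_r(t)$, $b_{ij}=b_{ij;t}$, $c=c^s_{r;t}$, and let $\varepsilon$ be the sign of $c$. Omitting the superscript $s$, for $i\ne r$ we have $g_{i;t'}=g_{i;t}$, $F_{i;t'}=F_{i;t}$ and $c_{i;t'}=c_{i;t}+[\varepsilon b_{ri}]_+c$, while $c_{r;t'}=-c$, $g_{r;t'}=-g_{r;t}+\sum_{h\in Q}[-\varepsilon b_{hr}]_+g_{h;t}$, and
\begin{equation}\label{eq:Frec}
F_{r;t'}F_{r;t}=y^{[c]_+}\prod_{h\in Q}F_{h;t}^{[b_{hr}]_+}+y^{[-c]_+}\prod_{h\in Q}F_{h;t}^{[-b_{hr}]_+}.
\end{equation}
\item[(F5)] (Nakanishi--Zelevinsky) $(G^s_t)^TC^s_t=\mathrm{Id}$. Hence $(C^s_t)^TG^s_t=G^s_t(C^s_t)^T=\mathrm{Id}$ and $\det G^s_t=\pm1$.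
\item[(F6)] Every variable is a Laurent polynomial with integer coefficients in every extended cluster (the Laurent phenomenon). The rank of $\tilde B_t$ does not depend on $t$ \cite[Lemma~3.2]{BFZ}. If $s'=\mu_\ell(s)$, then \cite[Prop.~3.9]{FZ4}
\[
\hat y_{\ell;s}=\hat y_{\ell;s'}^{-1},\qquad \hat y_{q;s}=\hat y_{q;s'}\,\hat y_{\ell;s'}^{[b_{\ell q;s'}]_+}(1+\hat y_{\ell;s'})^{-b_{\ell q;s'}}\quad(q\ne\ell).
\]
\end{itemize}

Fact (F5) follows by induction along the path from $s$. Suppose $\langle g_{i;t},c_{j;t}\rangle=\delta_{ij}$; in particular $c\ne0$, so $\varepsilon$ is well defined. For $i,j\ne r$, (F4) gives $\langle g_{i;t'},c_{j;t'}\rangle=\delta_{ij}$ and $\langle g_{i;t'},c_{r;t'}\rangle=0$. Since $b_{rr}=0$, we get $\langle g_{r;t'},c_{r;t'}\rangle=1$, and $\langle g_{r;t'},c_{i;t'}\rangle=-[\varepsilon b_{ri}]_++[-\varepsilon b_{ir}]_+=0$ by skew-symmetry.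

To recognize an expression as the one in (F1) we need a uniqueness statement. For $w\in\mathbb Z^{Q\cup P}$ let $\mathbf x_s^w=\prod_i x_{i;s}^{w_i}$; the \emph{mutable part} of $w$ is its restriction to $Q$.

\begin{lemma}\label{lem:compare}
Let $\tilde B_s$ have full column rank. Then the $\hat y_{q;s}$ are algebraically independent. If $\mathbf x_s^w\,\Phi(\hat y_s)=\Psi(\hat y_s)$ for nonzero polynomials $\Phi,\Psi$, then $w=\tilde B_sa$ and $y^a\Phi=\Psi$ for some $a\in\mathbb Z^Q$. If moreover $\Phi$ and $\Psi$ have constant term $1$, then $w=0$ and $\Phi=\Psi$.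
\end{lemma}

\begin{proof}
Substituting $\hat y_s$ sends $y^a$ to $\mathbf x_s^{\tilde B_sa}$, and distinct $a$ give distinct Laurent monomials, so nothing cancels; this is the first claim. A monomial occurring on both sides of the equation has exponent $w+\tilde B_sa_1=\tilde B_sa_2$, so $w=\tilde B_sa$ with $a=a_2-a_1$, and $y^a\Phi=\Psi$ by independence. If both constant terms are $1$, then $y^a$ occurs in $\Psi$ and $y^{-a}$ occurs in $\Phi$, so $a=0$.
\end{proof}

\section{The pentagon}\label{sec:pentagon}

Take $k=2$, $n=5$, and delete column $5$. The rectangles seed $s_0$ has mutable variables $x_1=\Delta_{13}$, $x_2=\Delta_{14}$ and arrows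
\[
12\to13\to14\to15,\qquad 13\to23,\qquad 14\to34\to13,\qquad 45\to14 .
\]
Mutation at $14$ has exchange relation $\Delta_{14}\Delta_{35}=\Delta_{13}\Delta_{45}+\Delta_{15}\Delta_{34}$ and produces the arrows $34\to35\to13\to23$, $35\to45$, $13\to15\to35$, $12\to13$. This is $s_0$ with all indices shifted by $2$ mod $5$, the shift of $14$ being $13$. So alternate mutations run through the five clusters
\[
\{13,14\},\quad\{13,35\},\quad\{25,35\},\quad\{25,24\},\quad\{14,24\},
\]
the triangulations of a pentagon, and return. The subpattern $\mathrm{Gr}(2,4)$ is obtained by mutating only at $V=\{1\}$ and keeping $J=\{2\}$ fixed; it has the seeds $s_0=\{13,14\}$ and $s_1=\mu_1(s_0)=\{24,14\}$. From the quiver and (F6),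
\[
\hat y_{1;s_0}=\frac{\Delta_{12}\Delta_{34}}{\Delta_{14}\Delta_{23}}=\hat y_{1;s_1}^{-1},\qquad
\hat y_{2;s_0}=\frac{\Delta_{13}}{\Delta_{34}}\cdot\frac{\Delta_{45}}{\Delta_{15}},\qquad
\hat y_{2;s_1}=\frac{\Delta_{12}}{\Delta_{24}}\cdot\frac{\Delta_{45}}{\Delta_{15}} .
\]
Three-term Pl\"ucker relations give, with $\hat y=\hat y_{s_0}$,
\begin{gather*}
\Delta_{24}=\frac{\Delta_{14}\Delta_{23}}{\Delta_{13}}(1+\hat y_1),\qquad \Delta_{35}=\frac{\Delta_{15}\Delta_{34}}{\Delta_{14}}(1+\hat y_2),\\
\Delta_{25}=\frac{\Delta_{15}\Delta_{23}+\Delta_{12}\Delta_{35}}{\Delta_{13}}=\frac{\Delta_{15}\Delta_{23}}{\Delta_{13}}(1+\hat y_1+\hat y_1\hat y_2),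
\end{gather*}
and, with $\hat y=\hat y_{s_1}$,
\begin{gather*}
\Delta_{13}=\frac{\Delta_{12}\Delta_{34}}{\Delta_{24}}(1+\hat y_1),\qquad \Delta_{25}=\frac{\Delta_{15}\Delta_{24}}{\Delta_{14}}(1+\hat y_2),\\
\Delta_{35}=\frac{\Delta_{25}\Delta_{34}+\Delta_{23}\Delta_{45}}{\Delta_{24}}=\frac{\Delta_{15}\Delta_{34}}{\Delta_{14}}(1+\hat y_2+\hat y_1\hat y_2).
\end{gather*}
By (F1), (F2) and Lemma~\ref{lem:compare} we can read off all $F$-polynomials and $g$-vectors.
\[
\begin{array}{c|ccccc}
&\Delta_{13}&\Delta_{14}&\Delta_{24}&\Delta_{25}&\Delta_{35}\\ \hline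
F,\ \text{base }s_0&1&1&1+y_1&1+y_1+y_1y_2&1+y_2\\
g,\ \text{base }s_0&(1,0)&(0,1)&(-1,1)&(-1,0)&(0,-1)\\ \hline
F,\ \text{base }s_1&1+y_1&1&1&1+y_2&1+y_2+y_1y_2\\
g,\ \text{base }s_1&(-1,0)&(0,1)&(1,0)&(1,-1)&(0,-1)
\end{array}
\]

In both seeds, column $5$ enters $\hat y_2$ through $\Delta_{45}/\Delta_{15}$ and does not enter $\hat y_1$. Different powers of $y_2$ in $F$ therefore carry different powers of $\Delta_{45}/\Delta_{15}$, and a variable independent of column $5$ must have $F$ free of $y_2$. With the fixed base $s_0$ this leaves a polynomial in $y_1$, such as $1+y_1$ for $\Delta_{24}$, and does not tell us where the variable sits. So we let the base depend on the cluster. With base $s_0$, the clusters $\{13,14\}$ and $\{13,35\}$ have $F|_{y_2=0}=1$ and first $g$-coordinates $\ge0$; with base $s_1$, so do the other three. For such a base, $F$ free of $y_2$ means $F=1$, and the table shows that the variables with $F=1$ are those of the base.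

The base can be updated step by step. From $\{13,14\}$ to $\{13,35\}$ the $c$-vector of the mutated index is $e_2$, which involves $J$, and $s_0$ still serves. At $\{13,35\}$ we have $G=\mathrm{diag}(1,-1)=C$ by (F5), so the step to $\{25,35\}$ has $c$-vector $e_1$, supported on $V$. Now $F|_{y_2=0}=1+y_1$ for $\Delta_{25}$, and mutating the base at $1$ absorbs exactly this factor. These two cases are the two cases of the general proof.

\section{Adapting the base seed}\label{sec:adapted}

Fix a pattern, a partition $Q=V\sqcup J$ and a vertex $t_0$. A vertex $s$ is \emph{$V$-reachable} if the path from $t_0$ to $s$ has all labels in $V$. Let $F\mapsto\bar F$ be the ring homomorphism that sets $y_j=0$ for all $j\in J$. We call $s$ \emph{adapted to $t$} if $s$ is $V$-reachable and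
\begin{itemize}
\item[(A1)] the rows of $G^s_t$ indexed by $V$ have all entries $\ge0$;
\item[(A2)] $\bar F^s_{i;t}=1$ for all $i\in Q$.
\end{itemize}
Only (A2) is used later; (A1) keeps the induction going. Indeed, if (A2) holds at $t$ and the $c$-vector $c$ of the next mutation is supported on $V$, then \eqref{eq:Frec} gives $\bar F=1+y^{\pm c}$ for the new variable, whereas one mutation of the base absorbs only a factor $1+y_\ell$. Condition (A1) forces $c=e_\ell$.

\begin{proposition}\label{prop:adapted}
For every $t\in\mathbb T$ there is a vertex $s$ adapted to $t$.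
\end{proposition}

\begin{proof}
We use induction on the distance from $t_0$; the vertex $t_0$ is adapted to itself. Let $s$ be adapted to $t$, let $t'=\mu_r(t)$, and put $c=c^s_{r;t}$, $G=G^s_t$. Let $\mathbb Z^V\subseteq\mathbb Z^Q$ be the vectors supported on $V$.

\medskip\noindent\emph{Case 1: $c\notin\mathbb Z^V$. Then $s$ is adapted to $t'$.}
By (F2) one of $y^{[c]_+},y^{[-c]_+}$ equals $1$ and the other is divisible by some $y_j$, $j\in J$. Applying the bar to \eqref{eq:Frec} and using (A2) at $t$ gives $\bar F^s_{r;t'}=1$; the other $F$-polynomials are unchanged, so (A2) holds. Suppose row $v\in V$ of $G^s_{t'}$ has a negative entry. The columns $i\ne r$ are those of $G$, so their entries in row $v$ are $\ge0$ and the negative entry is in column $r$. By (F3) the row is $\le0$, so it vanishes off column $r$, and since the determinant is $\pm1$ it equals $-e_r^T$. Row $v$ of $G^s_{t'}(C^s_{t'})^T=\mathrm{Id}$ reads $-c^s_{r;t'}=e_v$, so $c=e_v\in\mathbb Z^V$, a contradiction.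

\medskip\noindent\emph{Case 2: $c\in\mathbb Z^V$.}

\emph{Step 1: $c=e_\ell$ for some $\ell\in V$.} By (F5), $\sum_{v\in V}G_{vi}c_v=\delta_{ir}$ for all $i\in Q$, where $G_{vi}\ge0$ by (A1). For $i=r$ the sum is positive, so $c\ge0$ by (F2). For $i\ne r$ a sum of nonnegative terms vanishes, so $G_{vi}=0$ whenever $c_v\ne0$. Thus every row of $G$ indexed by the support of $c$ is a multiple of $e_r^T$. As $G$ is invertible, the support is a single $\ell$, and $G_{\ell r}c_\ell=1$ gives $c_\ell=1$.

Write $g_i=g^s_{i;t'}$ and $F_i=F^s_{i;t'}$. By (F4), $\bar F_r=1+y_\ell$ and $\bar F_i=1$ for $i\ne r$. Also $c^s_{r;t'}=-e_\ell$, and row $r$ of $(C^s_{t'})^TG^s_{t'}=\mathrm{Id}$ shows that row $\ell$ of $G^s_{t'}$ is $-e_r^T$. So $s$ fails, in the single position $(\ell,r)$. Let $s'=\mu_\ell(s)$, which is $V$-reachable, and put $g_i'=g^{s'}_{i;t'}$, $F_i'=F^{s'}_{i;t'}$. We show that $s'$ is adapted to $t'$. The recursions (F4) do not change the base, so we compute $g_i',F_i'$ by expanding one variable $x_{i;t'}$ in two ways. The data do not depend on the frozen rows, so we may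 work with principal coefficients at $s$; then $\tilde B_{s'}$ has full column rank by (F6), and Lemma~\ref{lem:compare} applies at $s'$.

\emph{Step 2: rewriting the expansion at $s$ in the seed $s'$.} Let $\mathcal O=\mathbb Z[y_q:q\in Q][y_\ell^{-1},(1+y_\ell)^{-1}]$; the bar extends to $\mathcal O$ because $\ell\notin J$. Let $\sigma\colon\mathbb Z[y_q:q\in Q]\to\mathcal O$ be the substitution
\[
y_\ell\mapsto y_\ell^{-1},\qquad y_q\mapsto y_q\,y_\ell^{[b_{\ell q;s'}]_+}(1+y_\ell)^{-b_{\ell q;s'}}\quad(q\ne\ell).
\]
By (F6), $F(\hat y_s)=\sigma(F)(\hat y_{s'})$. Since $\sigma(y_j)\in y_j\mathcal O$ for $j\in J$, we have $\overline{\sigma(F)}=\overline{\sigma(\bar F)}$. We claim that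
\begin{equation}\label{eq:H}
x_{i;t'}=\mathbf x_{s'}^{w_i}H_i(\hat y_{s'})\quad\text{with }H_i\in\mathcal O,\ \bar H_i=1,
\end{equation}
where the mutable part of $w_i$ is $g_i$ for $i\ne r$ and has $\ell$-component $1$ for $i=r$.

For $i\ne r$, the $\ell$-component of $g_i$ is $0$, so the monomial in (F1) with base $s$ involves only variables common to $s$ and $s'$; take it as $\mathbf x_{s'}^{w_i}$ and put $H_i=\sigma(F_i)$. For $i=r$, the monomial contains $x_{\ell;s}^{-1}$, and \eqref{eq:exchange} gives
\[
x_{\ell;s}^{-1}=x_{\ell;s'}\prod_{h\in Q\cup P}x_{h;s}^{-[-b_{h\ell;s}]_+}\,(1+\hat y_{\ell;s})^{-1},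
\]
where the product omits $h=\ell$ because $b_{\ell\ell;s}=0$. So \eqref{eq:H} holds with mutable part $g_r+2e_\ell-\sum_{q\in Q}[-b_{q\ell;s}]_+e_q$, whose $\ell$-component is $-1+2=1$, and with $H_r=\sigma(F_r)/\sigma(1+y_\ell)$. Here $\sigma(1+y_\ell)=(1+y_\ell)/y_\ell$ is a unit of $\mathcal O$, and $\bar H_r=1$ because $\bar F_r=1+y_\ell$.

\emph{Step 3: comparison.} By (F1) with base $s'$, $x_{i;t'}=\mathbf x_{s'}^{w_i'}F_i'(\hat y_{s'})$ with $w_i'$ of mutable part $g_i'$. Write $H_i=\Phi/D$ with $D=y_\ell^e(1+y_\ell)^e$ and $\Phi$ a polynomial; then $\bar\Phi=D\ne0$. From $\mathbf x_{s'}^{w_i-w_i'}\Phi(\hat y_{s'})=(DF_i')(\hat y_{s'})$ and Lemma~\ref{lem:compare} we get $w_i-w_i'=\tilde B_{s'}a$ and $y^a\Phi=DF_i'$. For $j\in J$, the variable $y_j$ divides neither $\Phi$ (as $\bar\Phi\ne0$) nor $DF_i'$ (as $F_i'$ has constant term $1$), so $a_j=0$. Setting $y_j=0$ for $j\in J$ and canceling $D$ gives $\bar F_i'=y^a$. The left side is a polynomial with constant term $1$, so $a=0$. Hence $\bar F_i'=1$, which is (A2), and $g_i'$ is the mutable part of $w_i$.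

\emph{Step 4: (A1).} For $i\ne r$ we have $g_i'=g_i=g^s_{i;t}$, so the entries of $G^{s'}_{t'}$ in rows of $V$ and columns $i\ne r$ are $\ge0$, and row $\ell$ is $e_r^T$. If a row $v\in V\setminus\{\ell\}$ had a negative entry, it would be in column $r$; by (F3) the row would vanish off column $r$ and be proportional to row $\ell$, contradicting invertibility.
\end{proof}

In the pentagon, the step from $\{13,35\}$ to $\{25,35\}$ has $\sigma(y_2)=y_2(1+y_1)$, and Step~2 recovers the table: $\sigma(1+y_2)=1+y_2+y_1y_2$ and $\sigma(1+y_1+y_1y_2)/(1+y_1^{-1})=1+y_2$.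

\section{The freezing theorem}\label{sec:freezing}

A variable with $F=1$ is a Laurent monomial in the base seed. The Laurent phenomenon, applied in several seeds, leaves no room for this unless the variable belongs to the base.

\begin{lemma}\label{lem:F1}
If $F^s_{i;t}=1$, then $x_{i;t}=x_{q;s}$ for some $q\in Q$.
\end{lemma}

\begin{proof}
We first show: \emph{if a variable $z$ of the pattern equals $\pm\mathbf x_u^a$ for a vertex $u$, then $a_q\ge0$ for all $q\in Q$.} Suppose $a_q=-e<0$ and let $u'=\mu_q(u)$. By \eqref{eq:exchange}, $x_{q;u}=(N_++N_-)/x_{q;u'}$ with monomials $N_\pm$ in the variables common to $u$ and $u'$. Hence $z\,(N_++N_-)^e$ is $\pm$ a Laurent monomial in the extended cluster at $u'$, while $z$ is an integer Laurent polynomial $L$ in it by (F6). Setting all variables of $u'$ equal to $1$ gives $2^eL(1,\dots,1)=\pm1$, which is impossible.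

By (F1), $x_{i;t}=\prod_{q\in Q}x_{q;s}^{g_q}$, and all $g_q\ge0$ by the above. Let $\Lambda$ be the ring of integer Laurent polynomials in the extended cluster at $t$; its units are the Laurent monomials up to sign. Each $x_{q;s}$ lies in $\Lambda$, and if $g_q>0$ it divides the unit $x_{i;t}$, so it is $\pm$ a Laurent monomial. Its exponents on the mutable variables of $t$ are $\ge0$ by the above, and not all $0$, because $x_{q;s}$ is algebraically independent of the frozen variables. So its total degree $d_q$ in these variables is at least $1$. Comparing degrees, $1=\sum_{g_q>0}g_qd_q$, so exactly one $g_q$ is nonzero and it equals $1$.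
\end{proof}

In the next theorem $V$ stays mutable, $J$ is frozen, the frozen indices in $W$ are kept, and those in $U$ are discarded. The variables $x_u$, $u\in U$, play the role of $\Delta_{15},\Delta_{45}$ in the pentagon: they are invisible to mutations in $V$ and they detect the $y_j$.

\begin{theorem}\label{thm:freezing}
Let $\mathcal A$ be a skew-symmetric seed pattern of geometric type, $t_0\in\mathbb T$, $Q=V\sqcup J$ and $P=W\sqcup U$. Assume that
\begin{itemize}
\item[(H1)] $\tilde B_{t_0}$ has full column rank;
\item[(H2)] $b_{uv;t_0}=0$ for $u\in U$, $v\in V$;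
\item[(H3)] the matrix $(b_{uj;t_0})_{u\in U,\,j\in J}$ has rank $|J|$.
\end{itemize}
Let $\mathcal A'$ be the pattern with mutable set $V$, frozen set $J\sqcup W$, initial extended cluster $(x_{i;t_0})_{i\in V\sqcup J\sqcup W}$ and initial matrix the restriction of $\tilde B_{t_0}$ to rows $V\sqcup J\sqcup W$ and columns $V$. Let $\mathcal F'=\mathbb C(x_{i;t_0}:i\in V\sqcup J\sqcup W)$.
\begin{enumerate}
\item[(1)] Every variable of $\mathcal A'$ is a variable of $\mathcal A$, and every set of variables in one extended cluster of $\mathcal A'$ lies in one extended cluster of $\mathcal A$.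
\item[(2)] For every $t\in\mathbb T$ there is one seed of $\mathcal A'$ whose extended cluster contains all variables of the extended cluster of $\mathcal A$ at $t$ that lie in $\mathcal F'$.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) By \eqref{eq:matrix}, mutation at $r$ leaves a frozen row $u$ with $b_{ur}=0$ unchanged. With (H2) and induction, the rows of $\tilde B_s$ indexed by $U$ equal those of $\tilde B_{t_0}$ for every $V$-reachable $s$. So the exchange relation at such $s$ in a direction $v\in V$ involves no $x_u$, $u\in U$. Moreover, for $r\in V$, rule \eqref{eq:matrix} computes the entries in rows $V\sqcup J\sqcup W$ and columns $V$ from entries of the same kind. Hence the seeds of $\mathcal A'$ are exactly the families $(x_{i;s})_{i\in V\sqcup J\sqcup W}$ with restricted matrices, for $s$ $V$-reachable. This proves (1), and shows that each such family generates $\mathcal F'$. In particular the $x_u$, $u\in U$, are algebraically independent over $\mathcal F'$.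

(2) Let $s$ be adapted to $t$ (Proposition~\ref{prop:adapted}); we show that the seed of $\mathcal A'$ at $s$ works. The frozen variables $x_w$, $w\in W$, lie in every extended cluster of $\mathcal A'$, and $x_u\notin\mathcal F'$ for $u\in U$. Let $z=x_{i;t}\in\mathcal F'$ with $i\in Q$. Expand $F=F^s_{i;t}=\sum_mF_m\,y^m$, with $m\in\mathbb Z_{\ge0}^J$ and $F_m\in\mathbb Z[y_v:v\in V]$; by (A2), $F_0=1$. By (F1),
\[
z=p\prod_{q\in Q}x_{q;s}^{g_q}\;\sum_mF_m(\hat y_{v;s}:v\in V)\prod_{j\in J}\hat y_{j;s}^{\,m_j}.
\]
Regard this as a Laurent polynomial in the $x_u$ over $\mathcal F'$. The $x_{q;s}$ and the $\hat y_{v;s}$, $v\in V$, lie in $\mathcal F'$. Let $\gamma\in\mathbb Z^U$ be the exponent of $p$ in the $x_u$ and $\eta_j=(b_{uj;t_0})_{u\in U}$ that of $\hat y_{j;s}$. The $m$th term is an element of $\mathcal F'$ times the monomial with exponent $\gamma+\sum_jm_j\eta_j$, and these exponents are distinct by (H3). Since $z\in\mathcal F'$, only a term of exponent $0$ can be nonzero, so at most one term is nonzero. The term $m=0$ is nonzero, so $F_m(\hat y_{v;s})=0$ for $m\ne0$.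 By (H1), (F6) and Lemma~\ref{lem:compare} the $\hat y_{v;s}$ are algebraically independent, so $F_m=0$ for $m\ne0$ and $F=1$. By Lemma~\ref{lem:F1}, $z=x_{q;s}$ for some $q\in V\sqcup J$. The vertex $s$ depends on $t$ only, not on $z$.
\end{proof}

\begin{remark}
Part (1) uses only (H2); (H1) enters once, to pass from $F_m(\hat y)=0$ to $F_m=0$. Let $Q=\{1\}$, $P=\{2\}$, $b_{21}=1$, so that $\mathcal A$ has variables $x_1$, $(1+x_2)/x_1$, $x_2$. For $V=\{1\}$, $U=\{2\}$ only (H2) fails, and $2/x_1$ is a variable of $\mathcal A'$ but not of $\mathcal A$. For $J=\{1\}$, $W=\{2\}$ only (H3) fails, and $(1+x_2)/x_1\in\mathcal F'$ is not a variable of $\mathcal A'$.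
\end{remark}

\section{Deletion, contraction and classification}\label{sec:grass}

Call a homomorphism $\psi\colon R_{k',n'}\to R_{k,n}$ of $\mathbb C$-algebras \emph{exact} if for every subset $S\subseteq R_{k',n'}$, the set $S$ is contained in an extended cluster of $\mathrm{Gr}(k',n')$ if and only if $\psi(S)$ is contained in an extended cluster of $\mathrm{Gr}(k,n)$. Taking $|S|=1$, we see that Theorems~\ref{thm:A} and~\ref{thm:B}(1) follow once every $\iota_I$ is exact, and Theorem~\ref{thm:B}(2) once every $\kappa_j$ is well defined and exact. Compositions of exact maps are exact, and $\varphi_n^{\pm1}$ is exact.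

\begin{lemma}\label{lem:exact}
Let $\mathcal A$ be the pattern of $\mathrm{Gr}(k,n)$ with $t_0$ the rectangles seed, and let $V,J,W,U$ satisfy (H2) and (H3). Let $\psi\colon R_{k',n'}\to R_{k,n}$ be injective and carry the rectangles seed of $\mathrm{Gr}(k',n')$, with its mutable indices and its matrix, to the initial seed of $\mathcal A'$. Then $\psi$ is exact.
\end{lemma}

\begin{proof}
Hypothesis (H1) was verified in Section~\ref{sec:background}. The map $\psi$ extends to the fraction field of $R_{k',n'}$, which is generated by the rectangles cluster, so the extension is an isomorphism onto $\mathcal F'$. It respects \eqref{eq:exchange}, so the extended clusters of $\mathcal A'$ are the images of those of $\mathrm{Gr}(k',n')$. If $S$ lies in an extended cluster, so does $\psi(S)$, by Theorem~\ref{thm:freezing}(1). If $\psi(S)$ lies in an extended cluster of $\mathcal A$, then, as $\psi(S)\subseteq\mathcal F'$, it lies in the image of one extended cluster of $\mathrm{Gr}(k',n')$ by Theorem~\ref{thm:freezing}(2), and $S$ lies in that cluster by injectivity.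
\end{proof}

The rectangles seed is suited to deleting column $n$ and contracting column $1$. The cyclic shift transports these to the other columns through the following identity: for $1\le j<n$ and $m\in[n-1]$,
\begin{equation}\label{eq:theta}
\theta_j(m)+1\equiv\theta_{j+1}(m')\pmod n,\qquad\text{where }m'\in[n-1],\ m'\equiv m+1\pmod{n-1}.
\end{equation}
Indeed $\theta_j(m)$ is $m$ for $m<j$ and $m+1$ for $m\ge j$, so both sides are $m+1$ if $m<j$, $m+2$ if $j\le m\le n-2$, and $1$ if $m=n-1$.

\subsection{Deletion: proof of Theorems~\ref{thm:A} and~\ref{thm:B}(1)}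
Let $k\le n-1$ and write $\delta_j=\iota_{[n]\setminus\{j\}}\colon\Delta_K\mapsto\Delta_{\theta_j(K)}$. For $\delta_n$, split the indices along the dashed line of Figure~\ref{fig:quiver}. Let $J$ be the set of mutable indices with $\beta=n-k-1$, $V$ the set of those with $\beta\le n-k-2$, $U=\{(\alpha,n-k):\alpha\le k\}$, and $W=\{\varnothing\}\cup\{(k,\beta):\beta\le n-k-1\}$. If $n=k+1$, then $V=J=\emptyset$ and (H2), (H3) are vacuous. Otherwise, a neighbor of $(\alpha,\beta)\in V$ is $\varnothing$ or has second coordinate at most $\beta+1\le n-k-1$, which gives (H2). The neighbors in $U$ of $(\alpha,n-k-1)\in J$ are $(\alpha,n-k)$ and $(\alpha+1,n-k)$, so the square submatrix with rows $(\alpha+1,n-k)$ and columns $(\alpha,n-k-1)$, $1\le\alpha\le k-1$, is triangular with diagonal entries $\pm1$, which gives (H3). The set $V\sqcup J\sqcup W$ consists of $\varnothing$ and all pairs with $\beta\le(n-1)-k$. It is the index set of the rectangles seed of $\mathrm{Gr}(k,n-1)$, whose mutable indices are $V$, whose arrows at vertices of $V$ are the same, and whose variables are given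 by the same formula. Lemma~\ref{lem:exact} shows that $\delta_n$ is exact.

By \eqref{eq:theta}, the homomorphisms $\varphi_n\delta_j$ and $\delta_{j+1}\varphi_{n-1}$ agree on Pl\"ucker coordinates for $j<n$, so they are equal, and $\delta_j=\varphi_n^{-(n-j)}\delta_n\varphi_{n-1}^{\,n-j}$ is exact for all $j$. Finally we use induction on $n-n'$. If $I=[n]$, then $\iota_I$ is the identity. Otherwise choose $j\notin I$ and let $I'=\theta_j^{-1}(I)\subseteq[n-1]$; then $\iota_I=\delta_j\,\iota_{I'}$ is a composition of exact maps. \qed

\subsection{Contraction: proof of Theorem~\ref{thm:B}(2)}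
We first show that $\kappa_1\colon\Delta_K\mapsto\Delta_{\{1\}\cup(K+1)}$ is a well-defined injection, that is, that a polynomial $\Phi$ vanishes on the $\Delta_K$ if and only if it vanishes on the $\Delta_{\{1\}\cup(K+1)}$. If a $k\times n$ matrix $M$ has first column $e_1$ and lower right $(k-1)\times(n-1)$ block $M'$, then $\Delta_{\{1\}\cup(K+1)}(M)=\Delta_K(M')$. Since $M'$ is arbitrary, ``if'' follows. Since $k\ge2$, every $M$ with $v_1\ne0$ is brought to this form by $SL_k$ without changing its minors, and such $M$ are dense; this gives ``only if''.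

Now split along the dotted line of Figure~\ref{fig:quiver}. Let $J$ be the set of mutable indices with $\alpha=k-1$, $V$ the set of those with $\alpha\le k-2$, $U=\{(k,\beta):\beta\le n-k\}$, and let $W$ consist of $\varnothing$ and the pairs $(\alpha,n-k)$ with $\alpha\le k-1$ (there are no pairs if $k=n$). A neighbor of $(\alpha,\beta)\in V$ is $\varnothing$ or has first coordinate at most $\alpha+1\le k-1$, which gives (H2). The neighbors in $U$ of $(k-1,\beta)\in J$ are $(k,\beta)$ and $(k,\beta+1)$, so the submatrix with rows $(k,\beta+1)$ and columns $(k-1,\beta)$, $1\le\beta\le n-k-1$, is triangular with diagonal entries $\pm1$, which gives (H3). The set $V\sqcup J\sqcup W$ consists of $\varnothing$ and all pairs with $\alpha\le k-1$, $\beta\le n-k=(n-1)-(k-1)$. It is the index set for $\mathrm{Gr}(k-1,n-1)$, with mutable indices $V$ and the same arrows at vertices of $V$. Removing $1$ from the label of $x_{(\alpha,\beta)}$ and lowering the rest by $1$ gives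
\[
\{1,\dots,(k-1)-\alpha\}\cup\{(k-1)-\alpha+\beta+1,\dots,(k-1)+\beta\},
\]
the label for $\mathrm{Gr}(k-1,n-1)$, and $\{1,\dots,k\}$ becomes $\{1,\dots,k-1\}$. So $\kappa_1$ is exact by Lemma~\ref{lem:exact}.

Suppose $\kappa_j$ is well defined and exact, $j<n$, and let $\varphi_{n-1}$ act on $R_{k-1,n-1}$. By \eqref{eq:theta}, $\varphi_n\kappa_j(\Delta_K)=\Delta_{\theta_{j+1}(K')\cup\{j+1\}}$ with $K'=K+1\bmod(n-1)$. Thus the exact homomorphism $\varphi_n\kappa_j\varphi_{n-1}^{-1}$ sends $\Delta_{K'}$ to $\Delta_{\theta_{j+1}(K')\cup\{j+1\}}$; it is $\kappa_{j+1}$. \qed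

\subsection{Classification: proof of Theorem~\ref{thm:B}(3)}
Let $z$ be a cluster variable of $\mathrm{Gr}(k,n)$ and $I$ the set of columns on which the polynomial function $z$ depends, meaning that some entry of the column occurs in $z$. As a member of an algebraically independent family, $z$ is not constant. It is an $SL_k$-invariant polynomial in the vectors $v_i$, $i\in I$, so by the first fundamental theorem $|I|\ge k$ and $z$ is a polynomial in the $\Delta_K$ with $K\subseteq I$. Thus $z=\iota_I(x)$ with $x\in R_{k,|I|}$ depending on all of its columns, and $x$ is a cluster variable by Theorem~\ref{thm:A}. If $z=\iota_{I'}(x')$ with $x'$ depending on all of its columns, then $z$ depends on exactly the columns in $I'$, so $I'=I$, and $x'=x$ by injectivity. The converse is contained in Theorem~\ref{thm:A}. \qed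

\begin{remark}
Let $f(m)$ be the number of cluster variables of $\mathrm{Gr}(3,m)$ depending on all columns. When $\mathrm{Gr}(3,n)$ has finitely many cluster variables, Theorem~\ref{thm:B}(3) says that their number, frozen ones included, is $\sum_m\binom nmf(m)$. For $n=3,4$ there are only the $1$ and $4$ Pl\"ucker coordinates. For $n=5$ the matrix $B_{t_0}$ is that of Section~\ref{sec:pentagon}, where only five pairs $(g,F)$ occur, so by (F1) there are at most five mutable variables, and the ten Pl\"ucker coordinates are all the cluster variables. Hence $f(3)=1$ and $f(4)=f(5)=0$. The known totals $22=16+6$, $49=42+7$, $136=128+8$ (mutable plus frozen) for $n=6,7,8$ then give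
\[
f(6)=22-20=2,\qquad f(7)=49-35-7\cdot2=0,\qquad f(8)=136-56-28\cdot2=24 .
\]
The two variables for $m=6$ are $\mathsf X$ and $\mathsf Y$, which are linear in each column.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BFZ} Berenstein, Fomin, and Zelevinsky, \emph{Cluster algebras III}.

\bibitem{DWZ} Derksen, Weyman, and Zelevinsky, \emph{Quivers with potentials and their representations II}, J. AMS (2010).

\bibitem{EMW} Moriah Elkin, Gregg Musiker, and Kayla Wright, \emph{Twists of $\mathrm{Gr}(3,n)$ Cluster Variables as Double and Triple Dimer Partition Functions}, arXiv:2305.15531 (2023).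

\bibitem{FZ4} Fomin and Zelevinsky, \emph{Cluster algebras IV}, Compos. Math. (2007).

\bibitem{GSV} Gekhtman, Shapiro, and Vainshtein, \emph{Cluster Algebras and Poisson Geometry}.

\bibitem{RW} Rietsch and Williams, Duke Math. J. (2019).

\bibitem{Scott} Scott, \emph{Grassmannians and cluster algebras}, Proc. LMS (2006).

\end{thebibliography}
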